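# One pattern of disjoint faces for every choice of the last vertex

## Maps to the line: sort the vertices

Throughout, $\Delta_N$ is the $N$-dimensional simplex. It has $N+1$ vertices. We identify a face with its vertex set, so a face of dimension $m$ is a set of $m+1$ vertices. For a vertex set $S$ let $\Delta_S$ be the face it spans, and write $f(S)=f(\Delta_S)$ for a map $f$ on the simplex, with $f(\emptyset)=\emptyset$. We write $S+p$ for $S\cup\{p\}$ and $S-p$ for $S\setminus\{p\}$.

Start with a continuous map $f:\Delta_N\to\mathbb R$, where $N\ge 3$. Sort the vertices so that $f(w_0)\le f(w_1)\le\dots\le f(w_N)$. Put $F=\{w_0,w_1\}$, $F_1=\{w_0,w_2,w_3,\dots,w_N\}$ and $F_2=\{w_1\}$. Add to $F$ any third vertex $p$ and let $F'=F+p$. Then $F_1\cap F'=\{w_0,p\}$ and $F_2\cap F'=\{w_1\}$. By the intermediate value theorem $f$ takes every value between $f(w_0)$ and $f(p)$ on the edge $w_0p$, and $f(w_1)$ is such a value. So the images of $F_1\cap F'$ and $F_2\cap F'$ meet, and this holds for every choice of $p$ with the same $F_1,F_2,F$.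

The same trick works for more than two faces. Let $r\ge2$ and $n=2r-2$.

**Theorem 3(a).** Let $d=1$, $r\ge 2$, $n=2r-2$, $N>n$. For every continuous $f:\Delta_N\to\mathbb R$ there are pairwise disjoint faces $F_1,\dots,F_r$ and an $(n-1)$-dimensional face $F$ such that $\bigcap_{i=1}^r f(F_i\cap F')\ne\emptyset$ for each $n$-dimensional face $F'\supset F$.

**Proof.** Sort the vertices as above. Put
$$F=\{w_0,\dots,w_{2r-3}\},\qquad F_1=\{w_0\}\cup\{w_j:j\ge 2r-2\},\qquad F_r=\{w_{r-1}\},$$
and $F_{i+1}=\{w_i,w_{2r-2-i}\}$ for $1\le i\le r-2$. As $i$ runs through $1,\dots,r-2$, the index $i$ covers $1,\dots,r-2$ and $2r-2-i$ covers $r,\dots,2r-3$, so these $r$ faces are disjoint. An $n$-face containing $F$ is $F'=F+p$ with $p=w_j$, $j\ge 2r-2$. Then $F_1\cap F'=\{w_0,p\}$, and $F_i\cap F'=F_i$ for $i\ge2$. Since $0\le r-1\le j$ and $i<r-1<2r-2-i$ for $1\le i\le r-2$, the intermediate value theorem on the edges $w_0p$ and $w_iw_{2r-2-i}$ shows that every $f(F_i\cap F')$ contains $f(w_{r-1})$. $\square$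

For $r=3$ this reads $F=\{w_0,w_1,w_2,w_3\}$, $F_1=\{w_0,w_4,w_5,\dots\}$, $F_2=\{w_1,w_3\}$, $F_3=\{w_2\}$, and the common value is $f(w_2)$.

On the line, the order of the values decides everything. What replaces sorting when the target is $\mathbb R^d$ with $d\ge2$?

## Stable systems for maps to $\mathbb R^d$

**Definition.** Let $d\ge1$, $r\ge 2$, $n=(r-1)(d+1)$, $N>n$, and let $f:\Delta_N\to\mathbb R^d$ be continuous. In these notes a *stable system* for $f$ consists of pairwise disjoint faces $F_1,\dots,F_r$ and an $(n-1)$-dimensional face $F$ such that
$$\bigcap_{i=1}^r f(F_i\cap F')\neq\emptyset\qquad\text{for each $n$-dimensional face $F'$ containing $F$.}$$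

So $F$ has $n$ vertices, and the faces $F'$ are the sets $F+p$ with $p\notin F$; there are $N+1-n$ of them.

**Conjecture.** Let $d\geq 1$, $r\geq 2$ a prime power, $n=(r-1)(d+1)$ and $N>n$. Then every continuous map $f:\Delta_N\to\mathbb R^d$ has a stable system.

The question is from Minki Kim and Alan Lew, "Extensions of the Colorful Helly Theorem for $d$-collapsible and $d$-Leray complexes", arXiv:2305.12360 (2023). The linear version is a known result: if $A\subset\mathbb R^d$ is finite with $|A|>(r-1)(d+1)$, there are a partition $A_1,\dots,A_r$ of $A$ and $B\subset A$ of size $(r-1)(d+1)$ with $\bigcap_i\operatorname{conv}((B\cup\{p\})\cap A_i)\ne\emptyset$ for all $p\in A\setminus B$. This is the conjecture for affine maps that send the vertices to distinct points, with $F_i=A_i$ and $F=B$. Hence a counterexample has to bend.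

The conjecture is false. We shall prove the following.

**Theorem 1.** Let $d=r=2$ (so $n=3$). For every $N\ge 39$ there is a continuous $f:\Delta_N\to\mathbb R^2$ that has no stable system.

**Theorem 2.** Let $r=2$, $d\ge 3$ (so $n=d+1$). There is $N_0(d)$ such that for every $N\ge N_0(d)$ there is a continuous $f:\Delta_N\to\mathbb R^d$ with the following property. For all disjoint faces $F_1,F_2$ and every $(n-1)$-face $F$, at least a fraction $1/128$ of the $n$-faces $F'\supset F$ satisfy $f(F_1\cap F')\cap f(F_2\cap F')=\emptyset$.

**Theorem 3.** The conclusion of the conjecture holds (a) if $d=1$, for all $r\ge2$ and $N>n$; (b) if $N=n+1$, for all $d\ge 1$ and all prime powers $r$.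

**Corollary.** For $r=2$, the conjecture holds for all $N>n$ if and only if $d=1$.

Part (a) of Theorem 3 is done. The cases $r\ge 3$, $d\ge 2$, $N\ge n+2$, and the intermediate values of $N$ for $r=2$, $d\ge2$, are not decided here.

## One vertex more than the minimum: the case $N=n+1$

A sensible first attempt at the conjecture is the standard topological method: encode the intersections as zeros of an equivariant map and show by a characteristic class that zeros are forced. We carry it out for $N=n+1$, which proves Theorem 3(b), and then see what it needs when $N$ is larger. In this section $p$ is a prime and $r=p^k$.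

**Facts recalled.**

* A join of $m$ nonempty finite discrete sets is $(m-2)$-connected.
* A real vector bundle of rank $n$ has a mod $2$ Euler class $w_n$, and an oriented one has a mod $p$ Euler class, both in degree $n$. They are natural under pullback, turn direct sums into products, and vanish if the bundle has a nowhere zero section. For a complex line bundle, the Euler class is $c_1$.
* For $G=(\mathbb Z/p)^k$: if $p=2$, $H^*(BG;\mathbb F_2)=\mathbb F_2[x_1,\dots,x_k]$ with $\deg x_j=1$, and the character $(g_j)\mapsto(-1)^{\sum a_jg_j}$ has $w_1=\sum a_jx_j$. If $p$ is odd, $H^*(BG;\mathbb F_p)$ contains a polynomial subalgebra $\mathbb F_p[y_1,\dots,y_k]$ with $\deg y_j=2$, and the character $(g_j)\mapsto e^{2\pi i\sum a_jg_j/p}$ has mod $p$ first Chern class $\sum a_jy_j$.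

Let $V$ be the vertex set, $|V|=n+2$. Let $G=(\mathbb Z/p)^k$ act on $[r]=\{1,\dots,r\}$ simply transitively.

**Step 1 (zeros encode intersections).** This step builds the equivariant map. Let $X=[r]^{*(n+2)}$: its vertices are $(v,i)$ with $v\in V$, $i\in[r]$, and its simplices are the sets containing at most one $(v,i)$ for each $v$. A simplex is the same as an $r$-tuple of disjoint sets $A_1,\dots,A_r\subset V$, where $A_i=\{v:(v,i)\text{ is in the simplex}\}$. For example, if $d=1$ and $r=2$, then $n=2$, $|V|=4$, and $X$ is the boundary of the $4$-dimensional cross-polytope, a $3$-sphere.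

The group acts by $g(v,i)=(v,gi)$. If $g$ maps a nonempty simplex to itself and $(v,i)$ is in it, then $(v,gi)$ is in it, so $gi=i$ and $g=1$. Thus nonempty simplices have trivial stabilizers. Let
$$E=\Big\{(y_i)\in(\mathbb R^{d+1})^r:\sum_i y_i=0\Big\},\qquad \dim E=(r-1)(d+1)=n,$$
with $G$ permuting the entries. For $x=\sum_v t_v(v,i_v)\in X$ put $s_i=\sum_{i_v=i}t_v$, and let $\Phi(x)\in E$ be obtained by subtracting the average from
$$\Big(s_i,\ s_i f\big(s_i^{-1}\textstyle\sum_{i_v=i}t_vv\big)\Big)_{i\in[r]},$$
where the second entry is $0$ if $s_i=0$. Since $f$ is bounded, $\Phi$ is continuous; it is $G$-equivariant. It vanishes at $x$ iff all $r$ entries are equal. As $\sum_i s_i=1$, this means that all $s_i=1/r$ and the $r$ points $f(s_i^{-1}\sum_{i_v=i}t_vv)$ coincide. Hence $\Phi$ has a zero on the (closed) simplex $(A_1,\dots,A_r)$ iff $\bigcap_i f(A_i)\ne\emptyset$.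

**Step 2 (what the absence of a stable system means).** Suppose that $f$ has no stable system. This step translates that into two statements on zeros.

(A) *$\Phi$ has no zero on simplices of dimension $\le n-1$.* Suppose it has one on $(A_1,\dots,A_r)$ with $|\bigcup A_i|\le n$. Choose distinct $v,w\in V\setminus\bigcup A_i$, any partition $V=\bigsqcup F_i$ with $F_i\supset A_i$, and $F=V\setminus\{v,w\}$. The $n$-faces containing $F$ are $V-v$ and $V-w$. Both contain $\bigcup A_i$, so $\bigcap_i f(F_i\cap F')\supset\bigcap_i f(A_i)\ne\emptyset$ for both. This is a stable system, a contradiction.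

(B) *Each $(n+1)$-simplex of $X$ has at most one facet on which $\Phi$ has a zero.* An $(n+1)$-simplex is a tuple $(F_i)$ with $\bigsqcup F_i=V$. Suppose $\Phi$ has zeros on the facets obtained by deleting $v$ and by deleting $w\ne v$. Then $\bigcap_i f(F_i-v)\ne\emptyset$ and $\bigcap_i f(F_i-w)\neq\emptyset$; in particular all $F_i$ are nonempty. With $F=V\setminus\{v,w\}$ the only $F'$ are $V-v$ and $V-w$, so we have a stable system, a contradiction.

**Step 3 (removing the zeros on the $n$-skeleton).** This step replaces $\Phi$ by a map without zeros. Let $Y$ be the $n$-skeleton of $X$. Let $\tau$ be an $n$-simplex on which $\Phi$ has a zero. It omits exactly one $v\in V$; adding some $(v,i)$ gives an $(n+1)$-simplex $\sigma\supset\tau$. By (A) and (B), $\Phi$ has no zero on $\partial\sigma\setminus\operatorname{relint}\tau$. This is an $n$-disc with boundary $\partial\tau$. So $\Phi|_{\partial\tau}$ extends over a disc as a map to $E\setminus0$, hence is null-homotopic there, hence extends to a map $\tau\to E\setminus 0$. Do this for one $\tau$ in each $G$-orbit of $n$-simplices with zeros, and define the map on $g\tau$ by $x\mapsto g\Psi(g^{-1}x)$;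 this is well defined because stabilizers are trivial. Keep $\Phi$ on the rest of $Y$. The result is a $G$-map $\Psi:Y\to E\setminus 0$.

**Step 4 (no such $\Psi$ exists).** This step is the obstruction. $X$ is $n$-connected, being a join of $n+2$ nonempty discrete sets, and it arises from $Y$ by attaching $(n+1)$-cells. So $Y$ is $(n-1)$-connected, and $n\ge2$. Attach free $G$-orbits of cells of dimension $n+1$ to $Y$ to kill $\pi_n$, then of dimension $n+2$ to kill $\pi_{n+1}$, and so on. The result is a contractible free $G$-complex, which we take as $EG$. Then $BG=EG/G$ arises from $Y/G$ by attaching cells of dimension $\ge n+1$, so $H^n(BG,Y/G;\mathbb F_p)=0$ and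
$$H^n(BG;\mathbb F_p)\to H^n(Y/G;\mathbb F_p)\quad\text{is injective.}$$
Let $\epsilon\in H^n(BG;\mathbb F_p)$ be the mod $p$ Euler class of $EG\times_GE\to BG$. (For odd $p$ the group has odd order, so it preserves the orientation of $E$ and the bundle is orientable.) The pullback of this bundle to $Y/G$ is $Y\times_GE$, and $\Psi$ gives it a nowhere zero section. So $\epsilon$ pulls back to $0$, and by injectivity $\epsilon=0$.

On the other hand, since $G$ acts simply transitively on $[r]$, $\mathbb R^r$ is the regular representation, and $E$ is $d+1$ copies of the regular representation minus the trivial one. It has no trivial summand.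

* If $p=2$, $E$ is a sum of nontrivial one-dimensional real characters. So $\epsilon=w_n$ is a product of nonzero linear forms in the domain $\mathbb F_2[x_1,\dots,x_k]$, and $\epsilon\ne0$.
* If $p$ is odd, a nontrivial character $\chi$ differs from $\bar\chi$, and the regular representation minus the trivial one is the sum, over the pairs $\{\chi,\bar\chi\}$ of nontrivial characters, of the real plane underlying $\chi$. So $\epsilon$ is, up to sign, a product of mod $p$ first Chern classes of nontrivial characters. These are nonzero linear forms in the domain $\mathbb F_p[y_1,\dots,y_k]$, and $\epsilon\ne0$.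

Both cases contradict $\epsilon=0$. This proves Theorem 3(b). $\square$

Where does this stop when $N\ge n+2$? Statement (A) survives: if $\bigcap f(A_i)\ne\emptyset$ with $|\bigcup A_i|\le n$, take $F\supset\bigcup A_i$ with $|F|=n$, and every $F'\supset F$ works. Statement (B) does not. Two facets with zeros of an $(n+1)$-simplex, obtained by deleting $v$ and $w$, still determine $F$ as the set of the other $n$ vertices, but they control only $F'=F+v$ and $F'=F+w$. There are now $N+1-n\ge3$ faces $F'$, and failure at a third one is enough. A counterexample only has to spoil one $p$ for each $F$, and for large $N$ there are many candidates. This suggests choosing $f$ at random.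

## Free vertices when $r=2$

From here on $r=2$, so $n=d+1$. Let $V$ be the vertex set.

**Definition.** Let $A,B\subset V$ be disjoint with $|A|+|B|=n=d+1$. A vertex $p\in V\setminus(A\cup B)$ is *free for* $(A,B)$ if
$$f(A+p)\cap f(B)=\emptyset\quad\text{and}\quad f(A)\cap f(B+p)=\emptyset.\tag{1}$$

For example, let $d=1$ and let $f$ be affine. For $A=\{a\}$, $B=\{b\}$ with $f(a)<f(b)$, a vertex $p$ with $f(p)>f(b)$ is not free, as $f(b)\in f(\{a,p\})$; nor is one with $f(p)<f(a)$, as $f(a)\in f(\{b,p\})$; one with $f(a)<f(p)<f(b)$ is free.

**Reduction.** *If every $(A,B)$ has a free $p$, then $f$ has no stable system. If every $(A,B)$ has at least $(|V|-n)/128$ free $p$, then $f$ has the property in Theorem 2.*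

**Proof.** Let $F_1,F_2$ be disjoint faces and $|F|=n$. Choose a partition $F=A\sqcup B$ with $F_1\cap F\subset A$ and $F_2\cap F\subset B$. Let $p$ be free for $(A,B)$ and $F'=F+p$. As $p$ lies in at most one of $F_1,F_2$, either $F_1\cap F'\subset A+p$ and $F_2\cap F'\subset B$, or $F_1\cap F'\subset A$ and $F_2\cap F'\subset B+p$. By (1), $f(F_1\cap F')\cap f(F_2\cap F')=\emptyset$. The number of $F'\supset F$ is $|V|-n$. $\square$

Nothing is lost here. If some $(A,B)$ has no free $p$, put every $p\notin A\cup B$ with $f(A+p)\cap f(B)\ne\emptyset$ into $F_1\supset A$ and every other one into $F_2\supset B$; with $F=A\cup B$ this is a stable system.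

## Arcs over a line: a family of maps to the plane

Let $d=2$, so $n=3$. Let $M=N+1$ and $V=\{1,\dots,M\}$. For each pair $i\neq j$ we shall choose a sign $s_{ij}=s_{ji}\in\{+,-\}$. Each choice gives a map; freeness will become a condition on signs.

**Step 1 (the map).** Its purpose is to define $f$ on the $2$-skeleton so that intersections can be read off. Put $f(i)=(i,0)$. For $i<j$, send the point $x_ii+x_jj$ of the edge $ij$ (barycentric coordinates) to
$$\big(t,\ s_{ij}(t-i)(j-t)\big),\qquad t=x_i\cdot i+x_j\cdot j\in[i,j].$$
So edges become arcs above or below the axis. Let $h$ be the second coordinate on edges. On a triangle $i<j<k$ let $\pi(x)=x_i\cdot i+x_j\cdot j+x_k\cdot k\in\mathbb R$. The fibre $\pi^{-1}(t)$ is a segment $[e_t,g_t]$ with $e_t$ on the edge $ik$ and $g_t$ on the path $ij\cup jk$. Let $f$ map $(1-\mu)e_t+\mu g_t$ to $\big(t,(1-\mu)h(e_t)+\mu h(g_t)\big)$. For $i<t<k$ we have $e_t\ne g_t$, so $\mu$ depends continuously on the point; near the vertices $i$ and $k$ both heights tend to $0$. So $f$ is continuous on the triangle, and it agrees with the arcs on the edges. Extend $f$ from the $2$-skeleton to $\Delta_N$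 by Tietze's theorem. In (1) with $|A|+|B|=3$, a face with four vertices occurs only against the empty face, so only the $2$-skeleton matters.

**Step 2 (intersections).** This step computes the needed intersections.

(E) Let $ap$ and $bc$ be edges with four distinct endpoints.

* If the two intervals are disjoint, then $f(ap)\cap f(bc)=\emptyset$.
* If one is nested in the other, then $f(ap)\cap f(bc)=\emptyset$. Indeed, let $[i',j']\subset(i,j)$. Over $[i',j']$ the outer arc has nonzero height. If the signs are opposite, the inner arc has height $0$ or of the other sign. If they are equal, then $t-i>t-i'\ge0$ and $j-t>j'-t\ge0$, so the outer arc has strictly larger absolute height.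
* If they interleave, then $f(ap)\cap f(bc)\ne\emptyset$ iff $s_{ap}=s_{bc}$. Let $i<i'<j<j'$; the overlap is $[i',j]$. The arc of $ij$ vanishes there only at $j$, the arc of $i'j'$ only at $i'$. For equal signs, the difference of the two heights changes sign from $i'$ to $j$, and the intermediate value theorem applies. For opposite signs, equal heights would both be $0$, which happens at no common $t$.

(T) Let $i<j<k$ and $l\notin\{i,j,k\}$. If $l<i$ or $l>k$, then $f(l)\notin f(ijk)$. If $i<l<j$, then $f(l)=(l,0)\in f(ijk)$ iff $0$ lies between the heights of $ij$ and $ik$ at $l$; both are nonzero, so this holds iff $s_{ij}\ne s_{ik}$. If $j<l<k$, in the same way $f(l)\in f(ijk)$ iff $s_{jk}\ne s_{ik}$.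

**Step 3 (which $p$ are free).** This step turns (1) into sign conditions. Freeness is symmetric in $A$ and $B$, so there are two cases.

*$(\{i,j,k\},\emptyset)$:* $p$ is free iff $f(p)\notin f(ijk)$.

*$(\{a\},\{b,c\})$ with $b<c$:* $p$ is free iff $f(ap)\cap f(bc)=\emptyset$ and $f(a)\notin f(bcp)$.

For $a<b<c$:

* $p<a$: the intervals $[p,a]$, $[b,c]$ are disjoint, and $a$ lies between $p$ and $b$ in the triangle $p<b<c$. Free iff $s_{pb}=s_{pc}$.
* $a<p<b$: the intervals are disjoint and $a$ is outside $[p,c]$. Always free. $p>c$: $bc$ is nested in $ap$, and $a$ is outside $[b,p]$. Always free.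
* $b<p<c$: $ap$ and $bc$ interleave, and $a$ is outside $[b,c]$. Free iff $s_{ap}\ne s_{bc}$.

For $b<a<c$:

* $p<b$: $pa$ and $bc$ interleave; in the triangle $p<b<c$ the point $a$ lies between $b$ and $c$. Free iff $s_{pa}\ne s_{bc}=s_{pc}$.
* $b<p<a$: $pa$ is nested in $bc$; in $b<p<c$ the point $a$ lies between $p$ and $c$. Free iff $s_{pc}=s_{bc}$.
* $a<p<c$: $ap$ is nested in $bc$; in $b<p<c$ the point $a$ lies between $b$ and $p$. Free iff $s_{bp}=s_{bc}$.
* $p>c$: $ap$ and $bc$ interleave; in $b<c<p$ the point $a$ lies between $b$ and $c$. Free iff $s_{ap}\ne s_{bc}=s_{bp}$.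

For $b<c<a$ we have the mirror image, under $i\mapsto M+1-i$, of the case $a<b<c$.

## Choosing the signs

The simplest choice fails. If all signs are $+$, take $(A,B)=(\{1\},\{2,M\})$. Every other $p$ satisfies $2<p<M$, and it is free iff $s_{1p}\ne s_{2M}$, which is false. So there is no free vertex.

The next choice is to toss an independent fair coin for every $s_{ij}$. This fails too, at one kind of pair. Consider $(\{1,j,M\},\emptyset)$ with $3\le j\le M-2$. By (T), all $p\in(1,j)$ are free if $s_{1j}=s_{1M}$ and none otherwise; all $p\in(j,M)$ are free if $s_{jM}=s_{1M}$ and none otherwise. Here the many candidates $p$ all share two coins. Given $s_{1M}$, there is no free $p$ with probability $\frac14$, independently for the different $j$. So all these pairs have a free vertex with probability only $(3/4)^{M-4}$.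

The cure is to tie $s_{jM}$ to $s_{1j}$ so that one of the two always agrees with $s_{1M}$, and to keep enough independence elsewhere.

**Choice of signs.** Put $s_{1M}=s_{2M}=s_{1,M-1}=s_{12}=s_{M-1,M}=+$. For $3\le j\le M-2$ let $s_{1j}$ be a fair coin, called $\{1,j\}$, and put $s_{jM}=-s_{1j}$. For $2\le i<j\le M-1$ let $s_{ij}$ be a fair coin, called $\{i,j\}$. All coins are independent. The distribution is invariant under $i\mapsto M+1-i$: the mirrored signs are $s'_{1j}=s_{M+1-j,M}$ and $s'_{jM}=s_{1,M+1-j}$, again fair with $s'_{jM}=-s'_{1j}$.

Let $M\ge40$.

**Step 4 (triangles).** This step shows that every $(\{i,j,k\},\emptyset)$, $i<j<k$, has a free $p$ for every outcome of the coins. If $i>1$, then $p=1$ is free; if $k<M$, then $p=M$ is free. Let $i=1$, $k=M$. If $j=2$, every $p\in(2,M)$ is free since $s_{2M}=s_{1M}$. If $j=M-1$, every $p\in(1,M-1)$ is free since $s_{1,M-1}=s_{1M}$. If $3\le j\le M-2$, exactly one of $s_{1j},s_{jM}$ is $+=s_{1M}$. If it is $s_{1j}$, then $p=2$ is free; if it is $s_{jM}$, then $p=M-1$ is free.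

**Step 5 (pairs with $a<b<c$).** This step bounds the probability that such a pair has no free $p$. If there is a vertex strictly between $a$ and $b$, or one beyond $c$, it is free. So let $b=a+1$, $c=M$, $1\le a\le M-2$. Consider the $p\in[3,M-2]\setminus\{a,b\}$; there are at least $M-6$ of them. Condition on $s_{bM}$, which is constant (if $b\in\{2,M-1\}$) or determined by the coin $\{1,b\}$.

* If $p<a$, then $p$ is free iff $s_{pb}=s_{pM}$. Here $s_{pb}$ is the coin $\{p,b\}$, as $b\le M-1$, and $s_{pM}$ is minus the coin $\{1,p\}$. The probability is $\frac12$.
* If $p>b$, then $p$ is free iff $s_{ap}\ne s_{bM}$. Here $s_{ap}$ is the coin $\{a,p\}$, also if $a=1$. The probability is $\frac12$.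

Every coin used consists of $p$ and an element of $\{1,a,b\}$, and $p$ itself is not in $\{1,a,b\}$. So different $p$ use disjoint sets of coins, and none of them is the conditioned coin. Hence $P(\text{no free }p)\le2^{-(M-6)}$. There are $M-2$ such pairs, and the mirror case $b<c<a$ contributes another $M-2$ with the same bound.

**Step 6 (pairs with $b<a<c$).** Same purpose for the remaining pairs. Consider the $p\in[3,M-2]\setminus\{a,b,c\}$; there are at least $M-7$. Condition on $s_{bc}$, which is constant or determined by the coin $\{b,c\}$, or by $\{1,b\}$ if $c=M$. Note $2\le a\le M-1$.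

* $p<b$: $s_{pa}$ is the coin $\{p,a\}$, and $s_{pc}$ is the coin $\{p,c\}$, or minus the coin $\{1,p\}$ if $c=M$. These are two different coins, so $p$ is free with probability $\frac14$.
* $b<p<a$: $s_{pc}$ is the coin $\{p,c\}$, or minus $\{1,p\}$ if $c=M$. Probability $\frac12$.
* $a<p<c$: $s_{bp}$ is the coin $\{b,p\}$, also if $b=1$. Probability $\frac12$.
* $p>c$: $s_{ap}$ and $s_{bp}$ are the coins $\{a,p\}$ and $\{b,p\}$. Probability $\frac14$.

The coins used consist of $p$ and an element of $\{1,a,b,c\}$, so different $p$ use disjoint sets of coins, none of which is the conditioned coin. Hence $P(\text{no free }p)\le(3/4)^{M-7}$. There are $\binom M3$ such pairs.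

**Step 7 (union bound).** This step finishes the proof. The probability that some $(A,B)$ has no free $p$ is at most
$$g(M)=2(M-2)2^{-(M-6)}+\binom M3\Big(\frac34\Big)^{M-7}.\tag{2}$$
Since $(3/4)^5<0.2374$, we get $(3/4)^{10}<0.0564$, $(3/4)^{30}<1.8\cdot10^{-4}$ and $(3/4)^{33}<7.6\cdot10^{-5}$. With $\binom{40}3=9880$ and $76\cdot2^{-34}<10^{-8}$ this gives $g(40)<10^{-8}+9880\cdot7.6\cdot10^{-5}<1$. For $M\ge40$ both summands of (2) decrease: the ratios of consecutive values are $\frac{M-1}{2(M-2)}<1$ and $\frac{M+1}{M-2}\cdot\frac34\le\frac{41}{38}\cdot\frac34<1$. So for every $M\ge40$, that is, $N\ge39$, some choice of signs gives every $(A,B)$ a free $p$. By the Reduction, Theorem 1 follows. $\square$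

## Lifting an affine map: heights that decrease along chains

Now let $d\ge3$ and put $e=d-1\ge2$, so $n=e+2$. In the plane, $f$ was a projection to the line together with a height. We try the same here: $f=(\varphi,h)$ with $\varphi:\Delta_V\to\mathbb R^e$ affine and $h:\Delta_V\to\mathbb R$ continuous. For disjoint nonempty $S,T$ let
$$I(S,T)=\{(y,z)\in\Delta_S\times\Delta_T:\varphi(y)=\varphi(z)\}.\tag{3}$$
If $h(y)>h(z)$ for all $(y,z)\in I(S,T)$, then $f(S)\cap f(T)=\emptyset$. So we would like to prescribe, at random, for many pairs $S,T$ with $|S\cup T|=n+1=e+3$, which one lies strictly above the other. A height can satisfy such prescriptions only if they are free of cycles: for instance, $h(x)>h(y)>h(z)>h(x)$ is impossible. The next lemma says that short chains are all that is needed.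

**Lemma A.** Let $X$ be a compact metric space and $K\subset X\times X$ compact. Write $y\succ z$ for $(y,z)\in K$. Suppose there is no chain $x_0\succ x_1\succ\dots\succ x_L$. Then there is a continuous $h:X\to\mathbb R$ with $h(y)>h(z)$ whenever $y\succ z$.

**Proof.** For closed $C\subset X$ let $\operatorname{up}(C)=\{y:\ y\succ z\text{ for some }z\in C\}$, the projection of the compact set $K\cap(X\times C)$; it is compact.

**Step 1 (layers and neighborhoods).** We thicken the sets of starting points of chains to open sets. Put $D_0=X$ and $D_{j+1}=\operatorname{up}(D_j)$. Then $D_j$ is the set of starting points of chains with $j$ steps, and $D_L=\emptyset$. Put $U_L=\emptyset$. Inductively, for $j=L-1,\dots,0$, we choose an open $U_j\supset D_j$ with $\operatorname{up}(\overline{U_j})\subset U_{j+1}$. If $D_j=\emptyset$, take $U_j=\emptyset$. Otherwise let $C_m$ be the closed $1/m$-neighborhood of $D_j$. The compact sets $\operatorname{up}(C_m)$ decrease, and their intersection is $\operatorname{up}(D_j)$: if $(y,z_m)\in K$ with $z_m\in C_m$ for all $m$, a limit point $z$ of $(z_m)$ lies in $D_j$ and $(y,z)\in K$. As $\operatorname{up}(D_j)=D_{j+1}\subset U_{j+1}$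 with $U_{j+1}$ open, some $\operatorname{up}(C_m)\subset U_{j+1}$. Take $U_j$ to be the open $1/m$-neighborhood of $D_j$. Note $U_0=X$.

**Step 2 (nesting).** We make the open sets decrease. Let $W_j=U_0\cap\dots\cap U_j$. Then $X=W_0\supset W_1\supset\dots\supset W_L=\emptyset$, and for $j<L$
$$\operatorname{up}(\overline{W_j})\subset\bigcap_{i\le j}\operatorname{up}(\overline{U_i})\subset\bigcap_{i\le j}U_{i+1}=W_{j+1},$$
the last equality because $U_0=X$.

**Step 3 (the function).** We add up Urysohn functions. For $1\le j\le L$ choose a continuous $\theta_j:X\to[0,1]$ with $\theta_j=1$ on the closed set $\operatorname{up}(\overline{W_{j-1}})\subset W_j$ and $\theta_j=0$ off $W_j$. Put $h=\sum_j\theta_j$. Let $y\succ z$ and let $J<L$ be maximal with $z\in W_J$. Then $\theta_j(z)=0$ for $j>J$, so $h(z)\le J$. For $1\le j\le J+1$ we have $z\in W_{j-1}$, so $\theta_j(y)=1$. Thus $h(y)\ge J+1>h(z)$. $\square$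

The hypothesis is also necessary for some $L$: if $K\neq\emptyset$ and $h$ exists, then $h(y)-h(z)$ has a positive minimum $\delta$ on the compact set $K$, so a chain with $L$ steps satisfies $L\delta\le\max h-\min h$.

## Radon pairs and segments of coincidences

Let $V\subset\mathbb R^e$ be a set of $M=N+1$ points chosen as follows.

* $e=2$: $V$ is in strictly convex position, and no point lies in the relative interiors of three distinct segments $[v,w]$, $v,w\in V$.
* $e\ge3$: all coordinates of all points of $V$ are algebraically independent over $\mathbb Q$.

Such sets exist. For $e=2$ choose points on a circle one at a time, each avoiding the finitely many points of the circle on lines joining an old point to a crossing point of two old chords. Two chords through the new point $w$ meet only in $w$, so among three segments with a common relative interior point $u$ at most one is new. If exactly one, $[w,v]$, is new, then $u$ is an old crossing point and $w$ is on the line $vu$, which was excluded. For $e\ge3$ choose the coordinates one at a time; each must avoid the algebraic closure of the field generated by the earlier ones, which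 is countable.

In both cases any $\le e+1$ points of $V$ are affinely independent: for $e\ge3$ the relevant determinant is a nonzero integer polynomial in the coordinates. Let $\varphi:\Delta_V\to\mathbb R^e$ be the affine map with $\varphi(v)=v$.

**Lemma B.** Let $S,T$ be disjoint and nonempty. (i) If $|S\cup T|=e+2$, then $I(S,T)$ is empty or one point, whose two components have supports exactly $S$ and $T$. In the second case call $\{S,T\}$ a *Radon pair*. (ii) If $|S\cup T|=e+3$, then $I(S,T)$ is empty or a nondegenerate segment. Interior points of the segment have supports exactly $S,T$. The two endpoints lie in $I(S',T')$ for two distinct Radon pairs $\{S',T'\}$, each obtained from $(S,T)$ by deleting one vertex.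

For example, let $e=2$ and let $1,2,3,4,5$ lie in this order on a circle. Among $1,2,3,4$ the Radon pair is $\{\{1,3\},\{2,4\}\}$, the crossing diagonals. For $S=\{1,3,4\}$ and $T=\{2,5\}$, the chord $25$ separates $1$ from $3,4$. It enters the triangle $134$ through $13$ and leaves through $14$. So $I(S,T)$ is a segment whose endpoints belong to the Radon pairs $\{\{1,3\},\{2,5\}\}$ and $\{\{1,4\},\{2,5\}\}$.

**Proof.** We translate into affine dependencies. Those of $S\cup T$ are the $\alpha:S\cup T\to\mathbb R$ with $\sum\alpha_v=0$, $\sum\alpha_vv=0$. They form a space of dimension $|S\cup T|-e-1$, and a nonzero one has at least $e+2$ nonzero coordinates. The pair $(y,z)\in I(S,T)$ corresponds to the dependency $\alpha=y$ on $S$, $\alpha=-z$ on $T$; the image consists of the $\alpha$ with $\alpha\ge0$ on $S$, $\alpha\le0$ on $T$ and $\sum_S\alpha=1$.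

(i) The space has dimension $1$, its nonzero elements have no zero coordinate, and $\sum_S\alpha=1$ fixes the scale.

(ii) The space has dimension $2$. If $I(S,T)\ne\emptyset$, the condition $\sum_S\alpha=1$ cuts out a line $\ell$, and $I(S,T)$ is a compact convex subset of $\ell$. Each point of $\ell$ has at most one zero coordinate. No coordinate vanishes identically on $\ell$, since the dependencies supported on $e+2$ points form a $1$-dimensional space and $\sum_S\alpha=1$ fixes the scale. Let a coordinate vanish at a point of $I(S,T)$. It is an affine function on $\ell$, not identically zero, hence nonconstant, and all other coordinates are strictly of the right sign there. So moving to one side stays in $I(S,T)$ for a while, and moving to the other side leaves it at once: the point is an endpoint of a nondegenerate segment in $I(S,T)$. If no coordinate vanishes at a point of $I(S,T)$, it is an interior point of $I(S,T)$ in $\ell$. Hence $I(S,T)$ is a nondegenerate segment, interior points have supports $S,T$, and each endpoint has exactly one zero coordinate. The two endpoints have different zero coordinates, because a nonconstant affine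 function on $\ell$ vanishes at most once. Deleting the vertex with zero coordinate gives $(S',T')$; both are nonempty because $\sum_S\alpha=1=-\sum_T\alpha$. The two Radon pairs have different unions, so they are distinct. $\square$

## A random relation

Suppose we chose for every $(S,T)$ with $|S\cup T|=e+3$ a direction by its own coin. In the five-point example, both $(\{1,3,4\},\{2,5\})$ and $(\{1,3\},\{2,4,5\})$ contain the crossing of $13$ with $25$; opposite directions would contradict each other there. So the coins must sit on the Radon pairs, and we may relate $S$ to $T$ only if both endpoints of $I(S,T)$ point the same way.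

This is still not enough. Let $e=2$, let $ab$ and $cd$ be chords crossing in a point $q$ inside a triangle $xyz$, with seven different vertices (for example, a nearly equilateral triangle and two near-diameters, in the general position above). The chord $ab$ crosses the boundary of the triangle on two of its edges, and so does $cd$. With the Radon pair $\{ab,cd\}$ this makes five different Radon pairs. With probability $1/32$ the coins say: $ab$ above $cd$; $cd$ above both edges it crosses; both edges crossed by $ab$ above $ab$. Then over $q$ the segment $ab$ must be above $cd$, $cd$ above $xyz$, and $xyz$ above $ab$: a cycle. Here a triangle is used both as a lower and as an upper member. For $e=2$ we therefore commit each triangle at random to only one of the two roles. For $e=3$ the chain count below will leave only chains of triangles, and we control those by labels in $\mathbb Z/4$. For $e\ge4$ nothing extra is needed.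

**Random data** (all independent and uniform). For each Radon pair, choose which member is *upper*. If $e=2$: for each $3$-subset $T\subset V$ a sign $\varepsilon(T)\in\{+,-\}$. If $e=3$: for each $3$-subset $T\subset V$ a label $c(T)\in\mathbb Z/4$.

**Definition.** Let $\mathcal G$ be the set of ordered pairs $(S,T)$ with $S\cap T=\emptyset$, $I(S,T)\ne\emptyset$, such that one of the following holds.

* (R) $|S\cup T|=e+2$ and $S$ is upper.
* (Seg) $|S\cup T|=e+3$; at both endpoints of $I(S,T)$ the corresponding Radon pair $\{S',T'\}$, $S'\subset S$, $T'\subset T$, has $S'$ upper; and in addition, if $e=2$: $|S|=3$ implies $\varepsilon(S)=+$, and $|T|=3$ implies $\varepsilon(T)=-$; if $e=3$ and $|S|=|T|=3$: $c(T)=c(S)+1$.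

Never are both $(S,T)$ and $(T,S)$ in $\mathcal G$, because the same Radon pair would have two upper members. Let $K=\bigcup_{(S,T)\in\mathcal G}I(S,T)$, a compact set, and write $y\succ z$ for $(y,z)\in K$. Then
$$y\succ z\ \Longrightarrow\ (\operatorname{supp}y,\operatorname{supp}z)\in\mathcal G\ \text{ and }\ \varphi(y)=\varphi(z).\tag{4}$$
Indeed let $(y,z)\in I(S,T)$ with $(S,T)\in\mathcal G$. By Lemma B the supports are $S,T$, unless $(S,T)$ is of type (Seg) and $(y,z)$ is an endpoint. In that case the supports are $S',T'$ with $S'$ upper, and $(S',T')\in\mathcal G$ by (R).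

## Chains have at most three steps

**Lemma C.** Every chain $x_0\succ x_1\succ\dots\succ x_\ell$ has $\ell\le3$.

Let $\sigma_i=\operatorname{supp}x_i$ and let $q$ be the common value $\varphi(x_i)$; it lies in the relative interior of $\operatorname{conv}\sigma_i$ for each $i$. By (4), consecutive $\sigma_i$ are disjoint with $|\sigma_i|+|\sigma_{i+1}|\in\{e+2,e+3\}$. Also $\sigma_i\neq\sigma_{i+2}$, since otherwise $(\sigma_i,\sigma_{i+1})$ and $(\sigma_{i+1},\sigma_i)$ would both be in $\mathcal G$.

**Step 1 (the case $e=2$).** Here convexity and the signs do the work. Let $\ell\ge1$. By strict convexity no vertex lies in the convex hull of other vertices, so all $|\sigma_i|\ge2$. As consecutive sizes add up to $4$ or $5$, they are $(2,2)$, $(2,3)$ or $(3,2)$. If $|\sigma_i|=3$, then a step from $x_i$ down (if $i<\ell$) is of type (Seg) and forces $\varepsilon(\sigma_i)=+$, and a step down to $x_i$ (if $i>0$) forces $\varepsilon(\sigma_i)=-$. Hence $|\sigma_i|=2$ for $0<i<\ell$. If $\ell\ge4$, then $\sigma_1,\sigma_2,\sigma_3$ are three segments with $q$ in their relative interiors. They are distinct: consecutive ones are disjoint and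 $\sigma_1\ne\sigma_3$. This contradicts the choice of $V$.

On a line ($e=1$) this argument would be hopeless: $[1,6]$, $[2,5]$, $[3,4]$ already share interior points.

From now on $e\ge3$. For a set $U\subset V$ let $\mathbb Q(U)$ be the field generated by the coordinates of the points of $U$. An affine subspace of $\mathbb R^e$ is *defined over* a field $k\subset\mathbb R$ if it has the form $u_0+\operatorname{span}(u_1,\dots,u_m)$ with all $u_j\in k^e$; for example, the line through $(0,0)$ and $(1,\sqrt2)$ is defined over $\mathbb Q(\sqrt2)$. By linear algebra, a nonempty solution set of a linear system with coefficients in $k$ is defined over $k$, so nonempty intersections of subspaces defined over $k$ are defined over $k$.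

**Step 2 (a dimension count).** This step shows that points with independent coordinates meet known subspaces only for dimension reasons.

**Lemma D.** Let $k\subset\mathbb R$ be a subfield and let $w_1,\dots,w_t\in V$ have coordinates algebraically independent over $k$. If $\operatorname{aff}(w_1,\dots,w_t)$ meets an affine subspace $\Lambda\subset\mathbb R^e$ defined over $k$, then $(t-1)+\dim\Lambda\ge e$.

For $t=1$ this says that $w_1$ lies on no proper subspace defined over $k$. **Proof.** Let $\sum c_iw_i=u\in\Lambda$, $\sum c_i=1$; after relabelling $c_t\ne0$. Then $w_t=(u-\sum_{i<t}c_iw_i)/c_t$ has coordinates in the field generated over $k(w_1,\dots,w_{t-1})$ by the $t-1$ numbers $c_1,\dots,c_{t-1}$ and the $\dim\Lambda$ parameters of $u$. That field has transcendence degree at most $(t-1)+\dim\Lambda$ over $k(w_1,\dots,w_{t-1})$, while the coordinates of $w_t$ have transcendence degree $e$. $\square$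

**Step 3 (triple bound).** This step shows that two consecutive steps need large supports: if $x_0\succ x_1\succ x_2$, then
$$|\sigma_0|+|\sigma_1|+|\sigma_2|\ge2e+3,\qquad\text{hence } |\sigma_0|,|\sigma_2|\ge e.\tag{5}$$
Let $U=\sigma_0\cup\sigma_2$. If $|U|\le e+1$, then $U$ is affinely independent, and the distinct faces $\sigma_0\ne\sigma_2$ of the simplex $\operatorname{conv}U$ have disjoint relative interiors, but both contain $q$: a contradiction. So $|U|\ge e+2$ and $\operatorname{aff}U=\mathbb R^e$. Since $\operatorname{aff}\sigma_0$ and $\operatorname{aff}\sigma_2$ meet in $q$ and together span $\mathbb R^e$, their intersection $\Lambda$ has dimension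
$$\dim\operatorname{aff}\sigma_0+\dim\operatorname{aff}\sigma_2-e\le|\sigma_0|+|\sigma_2|-2-e,$$
and it is defined over $\mathbb Q(U)$. As $\sigma_1\cap U=\emptyset$, the coordinates of $\sigma_1$ are algebraically independent over $\mathbb Q(U)$. Since $q\in\operatorname{aff}\sigma_1\cap\Lambda$, Lemma D gives $|\sigma_1|-1+|\sigma_0|+|\sigma_2|-2-e\ge e$, the first claim. The second follows by subtracting $|\sigma_0|+|\sigma_1|\le e+3$ or $|\sigma_1|+|\sigma_2|\le e+3$.

**Step 4 (only triangles in $\mathbb R^3$ remain).** We show that for $e\ge3$ even $\ell\le2$. Suppose there is a chain $x_0\succ x_1\succ x_2\succ x_3$ (any longer chain contains one). By (5) for $(x_0,x_1,x_2)$ and for $(x_1,x_2,x_3)$, all $|\sigma_i|\ge e$. So $2e\le|\sigma_1|+|\sigma_2|\le e+3$, i.e. $e=3$. Consecutive sizes add up to at most $6$, so all $|\sigma_i|=3$, and all steps are of type (Seg). Hence $c(\sigma_{i+1})=c(\sigma_i)+1$ in $\mathbb Z/4$; the four labels are different, so $\sigma_0,\dots,\sigma_3$ are pairwise distinct. Let $\Pi_i=\operatorname{aff}\sigma_i$, a plane through $q$ in $\mathbb R^3$.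

**Step 5 (if $q$ is known, so are the triangles).** This step proves: *if $q$ has coordinates in $\mathbb Q(Y)$ for some $Y\subset V$, then $\sigma_i\subset Y$ for all $i$.* Otherwise take $w\in\sigma_i\setminus Y$ and $\{w',w''\}=\sigma_i-w$. As $q$ is in the relative interior of $\operatorname{conv}\sigma_i$, its coefficient at $w$ is positive, so $w$ is an affine combination of $q,w',w''$. So the coordinates of $w$ have transcendence degree $\le2$ over $\mathbb Q(Y\cup\{w',w''\})$. But $w\notin Y\cup\{w',w''\}$, so it is $3$, a contradiction.

**Step 6 (the last triangle uses vertices of the first two).** As in Step 3, $\sigma_0\cup\sigma_2$ spans $\mathbb R^3$, so $\Lambda=\Pi_0\cap\Pi_2$ is a line, defined over $\mathbb Q(\sigma_0\cup\sigma_2)$. We have $\Lambda\not\subset\Pi_1$: otherwise $\Pi_1$ contains a point with coordinates in $\mathbb Q(\sigma_0\cup\sigma_2)$, against Lemma D, since $2+0<3$. So $\{q\}=\Pi_1\cap\Lambda$, and $q$ has coordinates in $\mathbb Q(\sigma_0\cup\sigma_1\cup\sigma_2)$. By Step 5, $\sigma_3\subset\sigma_0\cup\sigma_1\cup\sigma_2$, and since $\sigma_3\cap\sigma_2=\emptyset$, $\sigma_3\subset\sigma_0\cup\sigma_1$.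

**Step 7 (contradiction).** We now know $q$ from $\sigma_0\cup\sigma_1$ alone. Since $\sigma_3\ne\sigma_0,\sigma_1$, we have $\sigma_3=\{a,a',b\}$ with $a,a'\in\sigma_i$, $b\in\sigma_{1-i}$ for some $i\in\{0,1\}$. The planes $\Pi_0,\Pi_1$ are different ($\sigma_0$ and a point of $\sigma_1$ are affinely independent) and meet, so $\Lambda'=\Pi_0\cap\Pi_1$ is a line. Suppose $\Lambda'\subset\Pi_3$. The four points $\sigma_i+b$ are affinely independent, so $\Pi_3\cap\Pi_i=\operatorname{aff}\{a,a'\}$. Thus $\Lambda'\subset\operatorname{aff}\{a,a'\}$, hence these lines are equal, and $a\in\Lambda'\subset\Pi_{1-i}$. This contradicts the affine independence of $\sigma_{1-i}+a$. So $\Lambda'\not\subset\Pi_3$ and $\{q\}=\Pi_3\cap\Lambda'$; as $\sigma_3\subset\sigma_0\cup\sigma_1$, $q$ has coordinates in $\mathbb Q(\sigma_0\cup\sigma_1)$. By Step 5, $\sigma_2\subset\sigma_0\cup\sigma_1$. With $\sigma_2\cap\sigma_1=\emptyset$ this gives $\sigma_2=\sigma_0$, a contradiction. This proves Lemma C. $\square$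

## Counting free vertices in $\mathbb R^d$ for $d\ge3$

**Step 1 (the map).** This step assembles $f$. By Lemma C there is no chain with four steps, so Lemma A with $X=\Delta_V$ and $L=4$ gives, for every outcome of the random data, a continuous $h:\Delta_V\to\mathbb R$ with $h(y)>h(z)$ whenever $y\succ z$. Put $f=(\varphi,h):\Delta_V\to\mathbb R^{e+1}=\mathbb R^d$. If $f(y)=f(z)$ with $y\in\Delta_S$, $z\in\Delta_T$, then $(y,z)\in I(S,T)$ and $h(y)=h(z)$. Hence for disjoint $S,T$ with $|S\cup T|=e+3$:
$$f(S)\cap f(T)=\emptyset\ \text{ if } S=\emptyset,\text{ or }T=\emptyset,\text{ or }I(S,T)=\emptyset,\text{ or }(S,T)\in\mathcal G,\text{ or }(T,S)\in\mathcal G.\tag{6}$$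

**Step 2 (independence).** This step isolates the randomness that belongs to one vertex $p$. Fix disjoint $A,B$ with $|A|+|B|=e+2$. Call the data of $3$-subsets of $A\cup B$ and of Radon pairs inside $A\cup B$ *old*, and condition on them. For $p\in V\setminus(A\cup B)$ let $E_p$ be the event that one of the alternatives in (6) holds for $(S,T)=(A+p,B)$ and also for $(S,T)=(A,B+p)$; we call these the two placements of $p$. If $E_p$ holds, $p$ is free for $(A,B)$. Given the old data, $E_p$ depends only on data of sets or Radon pairs that contain $p$ and otherwise only elements of $A\cup B$. For different $p$ these are different data, so the events $E_p$ are conditionally independent.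

**Step 3 (new Radon pairs are not shared).** This step prepares the probability estimate. If $I(A+p,B)\neq\emptyset$, its endpoints give two distinct Radon pairs. At most one of them is old, namely $\{A,B\}$, which arises by deleting $p$. The same holds for $(A,B+p)$. No new Radon pair occurs for both placements: its part containing $p$ would lie in $(A+p)\cap(B+p)=\{p\}$, and its other part in $B\cap A=\emptyset$, impossible since both parts are nonempty.

**Step 4 (the estimate).** We show that, conditionally on the old data, $P(E_p)\ge\frac1{64}$. Say that an endpoint of $I(S,T)$ has a *direction*, according to whether the upper member of its Radon pair lies in $S$ or in $T$. If $I(S,T)\ne\emptyset$ for a placement, then, at least one of its two Radon pairs being new, the two directions agree with probability $\frac12$. If $I(S,T)=\emptyset$ or one of the sets is empty, there is nothing to require.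

* $e\ge4$: each placement succeeds with probability $\ge\frac12$, and the placements use different new data. So $P(E_p)\ge\frac14$.
* $e=3$: as before, but if the two sets of a placement both have size $3$, one label condition is also needed. One of the two sets contains $p$, so its label is new. Given the common direction and the old label, the required value has probability $\frac14$. So each placement succeeds with probability $\ge\frac18$. The data used for the two placements are different (the new labels concern $A+p$ and $B+p$, respectively), so $P(E_p)\ge\frac1{64}$.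
* $e=2$, $|A|=|B|=2$: in $(A+p,B)$ the $3$-set $A+p$ is new. With probability $\ge\frac12$ the directions agree, and then with probability $\frac12$ the sign $\varepsilon(A+p)$ is the required one. The same holds for $(A,B+p)$ with different data. So $P(E_p)\ge\frac1{16}$.
* $e=2$, $A=\{a\}$, $|B|=3$: by strict convexity $I(\{a\},B+p)=\emptyset$, so this placement succeeds. If $I(\{a,p\},B)=\emptyset$, so does the other one. If $I(\{a,p\},B)\ne\emptyset$, then by convexity neither $\{\{a\},B\}$ nor $\{\{p\},B\}$ is a Radon pair. So both endpoints belong to new pairs $\{\{a,p\},B-b\}$ with $b\in B$. The old sign $\varepsilon(B)$ prescribes one direction ($B$ above if it is $+$, below if it is $-$), and with probability $\frac14$ both endpoints have it. So $P(E_p)\ge\frac14$. The case $|B|=1$ is symmetric.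
* $e=2$, $A=\emptyset$ or $B=\emptyset$: say $A=\emptyset$. The placement $(\emptyset,B+p)$ succeeds trivially, and $I(\{p\},B)=\emptyset$ by convexity. So $E_p$ always holds.

**Step 5 (union bound).** This step makes all $(A,B)$ work at once. Let $m=M-n$ be the number of candidates $p$. Conditionally on the old data, the number of free $p$ for $(A,B)$ stochastically dominates $\mathrm{Bin}(m,\frac1{64})$. The Chernoff bound $P(\mathrm{Bin}(m,\rho)<m\rho/2)\le\exp(-m\rho/8)$ with $\rho=\frac1{64}$ shows that this number is less than $m/128$ with probability at most $\exp(-m/512)$. There are at most $(2M)^{d+1}$ pairs $(A,B)$: choose $d+1$ vertices and the side of each. Since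
$$(2M)^{d+1}\exp\big(-(M-d-1)/512\big)\to0\qquad(M\to\infty),$$
there is $M_0(d)$ such that this is less than $1$ for all $M\ge M_0(d)$. For every such $M=N+1$, some choice of data gives every $(A,B)$ at least $(M-n)/128$ free vertices. With the Reduction, this proves Theorem 2, with $N_0(d)=M_0(d)-1$. $\square$

**Proof of the Corollary.** Let $r=2$, a prime power. For $d=1$ the conjecture holds for all $N>n$ by Theorem 3(a). For $d=2$ it fails for every $N\ge39$ by Theorem 1. For $d\ge3$ and $N\ge N_0(d)$, $N>n$, it fails by Theorem 2: a positive fraction of the faces $F'\supset F$, hence at least one, has $f(F_1\cap F')\cap f(F_2\cap F')=\emptyset$, whatever $F_1,F_2,F$ are. $\square$
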